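# A definable bijection from the line onto the plane in a restrained structure

## 1. Definably complete and restrained structures, $\mathcal D_\Sigma$ sets, dimension

Throughout, $\mathbb K$ is an expansion of an ordered field. "Definable" means definable in $\mathbb K$ with parameters from $\mathbb K$, and $\mathbb K^p$ carries the product of the order topologies.

**Definition (DC structure).** $\mathbb K$ is *definably complete* (a DC structure) if every definable subset of $\mathbb K$ has a supremum and an infimum in $\mathbb K\cup\{\pm\infty\}$.

Every expansion of the ordered field $\mathbb R$ is a DC structure. The ordered field $\mathbb Q$ is not: $\{x>0:x^2<2\}$ is definable and has no supremum in $\mathbb Q\cup\{\pm\infty\}$.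

**Definition (o-minimal structure).** $\mathbb K$ is *o-minimal* if every definable subset of $\mathbb K$ is a finite union of points and open intervals with endpoints in $\mathbb K\cup\{\pm\infty\}$.

The real ordered field is o-minimal; its definable sets are the semialgebraic sets. Every o-minimal expansion of an ordered field is visibly a DC structure.

**Definition (restrained).** A DC structure $\mathbb K$ is *restrained* if, for every $p$, every definable discrete set $D\subseteq\mathbb K^p$ and every definable function $g:\mathbb K^p\to\mathbb K$, the set $g(D)$ is nowhere dense in $\mathbb K$.

An o-minimal $\mathbb K$ is restrained. Indeed, a definable discrete set $D$ is a finite union of cells. Each cell is definably connected, that is, it has no proper nonempty definable subset that is open and closed in it. In a discrete cell every singleton is open and closed, so the cell is a point. Hence $D$ is finite, and so is $g(D)$. On the other hand, $(\mathbb R,<,+,\cdot,\mathbb Z)$ is not restrained: $D=\mathbb Z\times(\mathbb Z\setminus\{0\})$ is discrete, and $g(a,b)=a/b$ (with $g(a,0)=0$) maps it onto $\mathbb Q$, which is dense.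

**Definition ($\mathcal D_\Sigma$ set).** For $p\ge1$, a set $X\subseteq\mathbb K^p$ is $\mathcal D_\Sigma$ if $X=\bigcup_{r>0,\,s>0}X(r,s)$ for some definable family $\{X(r,s):r,s>0\}$ of closed and bounded subsets of $\mathbb K^p$ such that $X(r,s)\subseteq X(r',s')$ whenever $r\le r'$ and $s\ge s'$.

The line $\mathbb K$ is $\mathcal D_\Sigma$, with $X(r,s)=[-r,r]$. The interval $[0,1)$ is $\mathcal D_\Sigma$, with $X(r,s)=[0,1-s]$, which is empty for $s>1$.

**Definition (dimension).** Let $X\subseteq\mathbb K^p$ be definable. If $X=\emptyset$, then $\dim X=-\infty$. Otherwise $\dim X$ is the largest $d$ such that $\pi(X)$ has nonempty interior in $\mathbb K^d$ for some coordinate projection $\pi:\mathbb K^p\to\mathbb K^d$.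

Here $\mathbb K^0$ is one point, so a nonempty set has dimension at least $0$. The circle $x^2+y^2=1$ has empty interior in the plane, but its projection to a line is $[-1,1]$, so its dimension is $1$. In $(\mathbb R,<,+,\cdot,\mathbb Z)$ the dense set $\mathbb Q$ has dimension $0$.

## 2. Can a definable map raise the dimension of a $\mathcal D_\Sigma$ set?

The following conjecture comes from Antongiulio Fornasiero, "Expansions of the reals which do not define the natural numbers", arXiv:1104.1699 (2011).

**Conjecture.** Let $\mathbb K$ be a restrained DC structure. Let $C\subseteq\mathbb K^m$ be a $\mathcal D_\Sigma$ set, where $m\ge1$ is arbitrary. Let $f:C\to\mathbb K^n$ be definable (but not necessarily continuous), where $n\ge1$ is arbitrary and independent of $m$. Then $\dim(f(C))\le\dim(C)$. In particular, there is no surjective definable function from $\mathbb K^n$ onto $\mathbb K^{n+1}$.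

In plain words: on a set built tamely from closed bounded pieces, can a definable map, however discontinuous, create dimension? Cantor-style bijections between line and plane exist as bare sets; the question is whether restrainedness keeps them out of the definable world. We shall see that it does not: both the conjecture and its "in particular" clause are false. First we look at where the inequality does hold.

**Discrete domains.** Here the inequality follows directly from the definition.

**Proposition C (any restrained $\mathbb K$).** If $C$ is a finite union of definable discrete sets and $f:C\to\mathbb K^n$ is definable, then $\dim f(C)\le0$.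

*Proof.* Let $C=D_1\cup\dots\cup D_k\subseteq\mathbb K^m$ with each $D_i$ definable and discrete. For $j\le n$ extend the coordinate function $f_j$ by $0$ to a definable $g_j:\mathbb K^m\to\mathbb K$. Each $g_j(D_i)$ is nowhere dense because $\mathbb K$ is restrained. A finite union of nowhere dense sets is nowhere dense, so $f_j(C)=\bigcup_i g_j(D_i)$ has empty interior. Suppose some coordinate projection of $f(C)$ to $\mathbb K^d$ with $d\ge1$ contained an open box. Projecting that box to one of its coordinates would give an open interval inside some $f_j(C)$, which is impossible. Hence $\dim f(C)\le0$. $\square$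

**The line, in an o-minimal structure.** Let $\mathbb K$ be o-minimal and $f=(f_1,f_2):\mathbb K\to\mathbb K^2$ definable. By the monotonicity theorem, $\mathbb K$ is the union of finitely many points and finitely many open intervals $I_j$ on each of which $f_1$ is constant or strictly monotone. If $f_1$ is strictly monotone on $I_j$, every vertical line meets $f(I_j)$ in at most one point. If $f_1=a_j$ on $I_j$, then $f(I_j)$ lies in the single vertical line over $a_j$. So all but finitely many vertical lines meet $f(\mathbb K)$ in a finite set, $f(\mathbb K)$ contains no box, and $\dim f(\mathbb K)\le1$.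

To prove the conjecture one would try to repeat this argument. It stops at its first line: it needs $\mathbb K$ to be cut into finitely many pieces on which $f$ is well behaved. The definition of restrained speaks only about discrete sets and their images, and it does not supply such a decomposition. The function we construct will have a dense graph, so it is well behaved on no interval at all.

## 3. Why interleaving digits is not a counterexample

To disprove the conjecture, one would first write down the explicit surjection from a line segment onto a square. Work over $\mathbb R$. For $x\in[0,1)$ let $x=\sum_{i\ge1}x_i2^{-i}$ be the binary expansion that is not eventually $1$, and put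
$$G_1(x)=\sum_{i\ge1}x_{2i-1}2^{-i},\qquad G_2(x)=\sum_{i\ge1}x_{2i}2^{-i},$$
with $G_1=G_2=0$ outside $[0,1)$. Given $(y,z)\in[0,1)^2$, interleave the expansions of $y$ and $z$. The result is not eventually $1$, because the digits of $y$ are not, so it is the expansion of some $x$ with $G(x)=(y,z)$. Thus $G=(G_1,G_2)$ maps the one-dimensional $\mathcal D_\Sigma$ set $[0,1)$ onto a set containing $[0,1)^2$.

The trouble is that the structure $(\mathbb R,<,+,\cdot,G_1,G_2)$ is not restrained. Consider the jumps of $G$ from the left. At a non-dyadic $x\in(0,1)$, every point close enough to $x$ shares any prescribed number of initial digits with $x$, so $G$ is continuous there. Let $x\in(0,1)$ be dyadic with last digit $1$ in place $N$. Points approaching $x$ from the left share longer and longer initial segments with $0.x_1\dots x_{N-1}0111\dots$, so the left limits of $G_1,G_2$ are the sums formed with these digits.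

* If $N=2m-1$, then in $G_1$ the digits $1,0,0,\dots$ from place $m$ on are replaced by $0,1,1,\dots$, and the value does not change. In $G_2$ the zeros from place $m$ on are replaced by ones, a change of $\sum_{i\ge m}2^{-i}=2^{-(m-1)}$.
* If $N=2m$, then $G_2$ does not change, for the same reason, and $G_1$ changes by $\sum_{i\ge m+1}2^{-i}=2^{-m}$.

So the sum $j(x)$ of the two jump sizes is $2^{-\lfloor N/2\rfloor}$. The set
$$D=\{(x,j(x)):x\in(0,1),\ j(x)>0\}$$
is definable. It is discrete: its second coordinates are powers $2^{-k}$, each of which is isolated among the others, and each value $2^{-k}$ is taken at only finitely many $x$. But the projection $(x,t)\mapsto x$ maps $D$ onto all dyadic rationals in $(0,1)$, which are dense in $(0,1)$. The hypothesis of the conjecture is violated.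

An explicit bijection carries visible structure, and here its jump sizes recorded the digit places. We want the opposite: a bijection $F$ with as little structure as possible.

Note also what the two hypotheses ask about a set. The supremum and infimum of $X\subseteq\mathbb K$ depend only on $\mathrm{cl}(X)$. A discrete set $D$ is open in its closure, so it is the difference of the two closed sets $\mathrm{cl}(D)$ and $\mathrm{cl}(D)\setminus D$. So if we start from an o-minimal structure and add $F$ in such a way that *no new closed set becomes definable*, the new structure is restrained. This is the target.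

**Theorem A.** Let $\mathcal K$ be an o-minimal expansion of an ordered field $K$ in a language $L$ with $|L|\le|K|$, for example the real ordered field. There is a bijection $F=(F_1,F_2):K\to K^2$ such that, in $\mathbb K:=(\mathcal K,F_1,F_2)$, the closure of every definable set is $L(K)$-definable. In particular, the open definable sets of $\mathbb K$ are exactly those of $\mathcal K$.

Here "$L(K)$-definable" means definable in $\mathcal K$ with parameters from $K$. More generally, "$L(A)$-definable" means defined by an $L$-formula with parameters from $A$.

**Corollary (disproof of the conjecture).** $\mathbb K$ is a DC structure, every definable discrete set in $\mathbb K$ is finite, and $\mathbb K$ is restrained. The set $C=K$ is $\mathcal D_\Sigma$ with $\dim C=1$, and $F:C\to K^2$ is definable and onto, so $\dim F(C)=2>\dim C$. For every $n\ge1$ there is a definable bijection $K^n\to K^{n+1}$.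

## 4. Facts from o-minimality and model theory

Fix $\mathcal K$, $K$, $L$ as in Theorem A. Let $T=\mathrm{Th}(\mathcal K)$, let $M\models T$, and let $A\subseteq M$. In this section "definable" means definable in the $L$-structure $M$ with parameters, and "$A$-definable" means $L(A)$-definable. The facts below are in van den Dries, *Tame Topology and O-minimal Structures*; for the exchange property see Pillay–Steinhorn, *Definable sets in ordered structures I*.

* **(O1)** Cell decomposition holds in $M$, with cells definable over the same parameters: finitely many $A$-definable subsets of $M^d$ are partitioned by a partition of $M^d$ into finitely many $A$-definable cells, and for an $A$-definable $f:M^d\to M$ the cells can be chosen so that $f$ is continuous on each. Cells are definably connected, so a definable set has finitely many definably connected components. A finite union of definable sets with empty interior has empty interior.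
* **(O2)** The boundary $\mathrm{cl}(Z)\setminus\mathrm{int}(Z)$ of a definable $Z\subseteq M^d$ has empty interior. (A box inside the boundary would contain an open cell lying in $Z$ or disjoint from $Z$. The points of the first are in $\mathrm{int}(Z)$, those of the second are not in $\mathrm{cl}(Z)$.)
* **(O3)** An $A$-definable $f:M^d\to M$ is continuous at every point outside some $A$-definable set with empty interior, namely the union of the non-open cells in (O1).
* **(O4)** If $B\subseteq M^d$ ($d\ge2$) is definable with empty interior, then $\{t\in M: B_t\text{ has interior in }M^{d-1}\}$ is finite, where $B_t=\{y:(t,y)\in B\}$.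
* **(O5)** Every infinite definable set has a coordinate projection to $M$ with nonempty interior. (Some coordinate projection is infinite, so it contains an interval.)

Write $\mathrm{dcl}=\mathrm{dcl}_L$: the set $\mathrm{dcl}(A)$ consists of the elements $c$ such that $\{c\}$ is $L(A)$-definable. A tuple is *independent* over $A$ if none of its entries lies in $\mathrm{dcl}$ of $A$ and the other entries. In a real closed field, $\mathrm{dcl}(\emptyset)$ is the set of elements algebraic over $\mathbb Q$, and independence over $\emptyset$ is algebraic independence over $\mathbb Q$.

* **(O6)** $\mathrm{dcl}$ is a pregeometry, so bases exist and independent tuples extend to bases. The elements of a finite $A$-definable subset of $M$ lie in $\mathrm{dcl}(A)$, because the order singles out the first, the second, and so on.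
* **(O7)** If $b\in M^d$ is independent over $A$, then $b$ lies in no $A$-definable set with empty interior. Indeed, by (O1) such a set is a finite union of non-open $A$-definable cells, and in a non-open $A$-definable cell some coordinate is an $A$-definable function of the preceding ones, or a constant in $\mathrm{dcl}(A)$.

Applying (O7) to the boundary of $Z$, which has empty interior by (O2), gives the form we shall use all the time:

$(\star)$ If $Z\subseteq M^d$ is $A$-definable and $b\in M^d$ is independent over $A$, then $b\in\mathrm{int}(Z)$ or $b\in\mathrm{int}(M^d\setminus Z)$.

From model theory we need saturation. Put $\lambda=\max(|L|,\aleph_0)$, and call a set *small* if it has size $\le\lambda$. A structure in a language of size $\le\lambda$ is $\lambda^+$-saturated if every finitely satisfiable set of formulas in at most $\lambda$ variables over at most $\lambda$ parameters is realized. Every such structure has a $\lambda^+$-saturated elementary extension. For example, a $\lambda^+$-saturated extension of $\mathbb R$ contains an $\varepsilon$ with $0<\varepsilon<1/n$ for all $n\in\mathbb N$, $n\ge 1$. The type $\mathrm{tp}_L(b/A)$ is the set of $L(A)$-formulas true of $b$. A map $\sigma$ between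 subsets of $M$ is *partial $L$-elementary* if it preserves the truth of all $L$-formulas.

## 5. The theory $T_F$ of a generic bijection

Let $L_F=L\cup\{F_1,F_2\}$ with $F_1,F_2$ unary function symbols. The theory $T_F$ consists of $T$, the sentence "$F=(F_1,F_2):M\to M^2$ is a bijection", and the following scheme.

**(G)** Let $d,k\ge1$, let $V\subseteq M^d$ be nonempty, open and $L(M)$-definable, and let $h_1,\dots,h_k:V\to M$ and $g_1,\dots,g_k:V\to M^2$ be $L(M)$-definable such that

* (i) no $h_i$ is constant on a nonempty open subset of $V$;
* (ii) for $i\ne j$, $h_i=h_j$ on no nonempty open subset of $V$;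
* (iii) no $g_i$ is constant on a nonempty open subset of $V$;
* (iv) for $i\ne j$, $g_i=g_j$ on no nonempty open subset of $V$.

Then there is $y\in V$ with $F(h_i(y))=g_i(y)$ for all $i$.

In (i)–(iv) it suffices to look at open boxes, and a box is given by its endpoints. So for each choice of $d$, $k$ and $L$-formulas for $V,h_i,g_i$ we may quantify over their parameters, and (G) is a first-order scheme.

Here is what (G) says in the simplest case. Take $k=1$, $d=3$, an open box $V\subseteq M^3$, $h(y)=y_1$ and $g(y)=(y_2,y_3)$. Conditions (i) and (iii) hold, (ii) and (iv) are void, and (G) gives a point of $V$ on the graph of $F$. So *the graph of $F$ is dense in $M^3$*, and its closure $M^3$ is indeed nothing new.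

The four conditions exclude what would contradict $F$ being a bijection. If $h=0$ is constant, $g$ is the identity and $V\subseteq M^2$ is a box missing $F(0)$, then no $y$ works; so (i) is needed. If $h_1=h_2$ while $g_1$ and $g_2$ never agree, $F$ would take two values at one point; so (ii) is needed. If $g=e$ is constant, then $y$ must satisfy $h(y)=F^{-1}(e)$, and $V$ may avoid this set, for instance with $h(y)=y$ on an interval missing $F^{-1}(e)$; so (iii) is needed. If $g_1=g_2$ while $h_1,h_2$ never agree, injectivity is violated; so (iv) is needed.

**Lemma 1.** $\mathcal K$ expands to a model of $T_F$.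

*Proof.* Let $\kappa=|K|$, an infinite cardinal.

**Step 1: sizes.** We need to know how large intervals are. Every open interval contains a bounded one. A bounded open interval is the image of $(-1,1)$ under an affine bijection, and $t\mapsto t/(1+|t|)$ is a bijection $K\to(-1,1)$. So every nonempty open interval has size $\kappa$. Also, a union of fewer than $\kappa$ finite sets has size $<\kappa$: it is finite if $\kappa=\aleph_0$, and if $\kappa>\aleph_0$ a union of $\mu<\kappa$ finite sets has size at most $\max(\mu,\aleph_0)<\kappa$.

**Step 2: small unions of thin sets do not cover.** This step supplies the room for the construction. *Claim:* a nonempty open $L(K)$-definable $V\subseteq K^d$ is not covered by fewer than $\kappa$ many $L(K)$-definable sets $B$ with empty interior. We may shrink $V$ to an open box and argue by induction on $d$.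

If $d=1$, each $B$ is finite by o-minimality. So the union of the sets $B$ has size $<\kappa=|V|$.

If $d>1$, write $V=I\times V'$ with $I$ an interval and $V'\subseteq K^{d-1}$ a box. By (O4), for each $B$ only finitely many $t\in I$ are such that $B_t$ has interior. By Step 1, fewer than $\kappa$ many $t$ are excluded in total, and $|I|=\kappa$, so some $t\in I$ is good for all $B$ simultaneously. By induction the sets $B_t$ do not cover $V'$. A point $y\in V'$ outside all $B_t$ gives $(t,y)\in V$ outside all $B$.

**Step 3: the construction.** We now meet all requirements one at a time. The tasks are: all instances $(V,h,g)$ of (G) over $\mathcal K$, all $c\in K$ (to be put into the domain), and all $e\in K^2$ (to be put into the range). There are at most $\kappa$ instances of (G), because $|L|\le\kappa$ and each is given by finitely many formulas and parameters. So all tasks can be listed in a sequence of length $\kappa$. Build an increasing chain of injective partial functions $F_\alpha:K\rightharpoonup K^2$ ($\alpha<\kappa$), starting with $F_0=\emptyset$, taking unions at limits, and adding finitely many pairs at each successor step to carry out the task of that step. Then $|\mathrm{dom}\,F_\alpha|=|\mathrm{ran}\,F_\alpha|<\kappa$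 always.

* *Task $c\in K$.* If $c\notin\mathrm{dom}\,F_\alpha$, add $(c,e)$ for some $e\notin\mathrm{ran}\,F_\alpha$.
* *Task $e\in K^2$.* If $e\notin\mathrm{ran}\,F_\alpha$, add $(c,e)$ for some $c\notin\mathrm{dom}\,F_\alpha$.
* *Task $(V,h,g)$.* Consider the sets $\{y\in V:h_i(y)=c\}$ for $c\in\mathrm{dom}\,F_\alpha$; $\{h_i=h_j\}$ for $i\ne j$; $\{g_i=e\}$ for $e\in\mathrm{ran}\,F_\alpha$; and $\{g_i=g_j\}$ for $i\ne j$. They are fewer than $\kappa$ many $L(K)$-definable sets. They have empty interior by (i), (ii), (iii), (iv) respectively. By the Claim choose $y\in V$ outside all of them and add the pairs $(h_i(y),g_i(y))$, $i\le k$. The new first entries are distinct and outside $\mathrm{dom}\,F_\alpha$, and the new second entries are distinct and outside $\mathrm{ran}\,F_\alpha$. So we still have an injective function.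

The union $F=\bigcup_\alpha F_\alpha$ is an injective function. It is total and onto $K^2$ by the first two kinds of task, and it satisfies (G) by the third. $\square$

## 6. Back-and-forth with a prescribed open target

We must now show that (G) really keeps closures under control. The plan is this. Given a definable set $X$ and a point $x\in X$, we look for a partial symmetry of the structure, respecting $F$, that moves $x$ elsewhere; the image then lies in $X$ too. Independence makes the $L$-type of a point "open" by $(\star)$, and (G) lets us choose the image of $x$ inside any prescribed open set that the $L$-type allows. So $X$ comes close to every place that its $L$-types permit, and $\mathrm{cl}(X)$ is determined by $L$-types.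

Let $\mathbb M\models T_F$ be $\lambda^+$-saturated, and let $J=F^{-1}:\mathbb M^2\to\mathbb M$.

**Definition ($F$-closed).** A set $A\subseteq\mathbb M$ is *$F$-closed* if $A=\mathrm{dcl}_L(A)$ and $A$ is closed under $F_1,F_2$ and $J$. We write $\langle S\rangle$ for the least $F$-closed set containing $S$.

For example, $\langle\emptyset\rangle$ contains $0$, $F_1(0)$, $J(0,1)$, $F_2(J(0,1)+1)$, and so on. If $S$ is small, so is $\langle S\rangle$: alternate countably often between taking $\mathrm{dcl}_L$ and applying $F_1,F_2,J$, and each step keeps the size $\le\lambda$. (This algebraic notion has nothing to do with topologically closed sets.)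

**Definition (the system $\mathcal I$).** Let $\mathcal I$ be the set of bijections $\sigma:A\to A'$ between small $F$-closed sets that are partial $L$-elementary maps of $\mathbb M$ and commute with $F_1,F_2$.

For example, $\mathrm{id}_A\in\mathcal I$ for each small $F$-closed $A$. Every $\sigma\in\mathcal I$ also commutes with $J$: if $J(a_1,a_2)=c$ with $a_1,a_2\in A$, then $c\in A$ and $F(\sigma(c))=(\sigma(a_1),\sigma(a_2))$, so $J(\sigma(a_1),\sigma(a_2))=\sigma(c)$. Clearly $\sigma\in\mathcal I$ implies $\sigma^{-1}\in\mathcal I$. For an $L(A)$-definable object $Z$, the object $Z^\sigma$ is obtained by applying $\sigma$ to the parameters.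

**Lemma 2.** Let $\sigma:A\to A'$ be in $\mathcal I$, and let $B\supseteq A$ be small and $F$-closed. Let $p\ge0$, let $(b_1,\dots,b_p)\in B^p$ be $\mathrm{dcl}$-independent over $A$, and let $W\subseteq\mathbb M^p$ be nonempty, open and $L(\mathbb M)$-definable, all of whose points realize $\sigma(\mathrm{tp}_L(b_1,\dots,b_p/A))$. Then some $\sigma'\in\mathcal I$ extends $\sigma$, has domain $B$, and satisfies $\sigma'(b_1,\dots,b_p)\in W$. (For $p=0$ the conditions on $W$ are void.)

*Proof.* If $B=A$, then $p=0$ and $\sigma'=\sigma$ works. Assume $B\ne A$.

**Step 1: writing down what $\sigma'$ must do.** We describe the desired images of a basis by a set of formulas. Extend $b_1,\dots,b_p$ to a $\mathrm{dcl}$-basis $b=(b_i)_{i<\mu}$ of $B$ over $A$, listed so that $b_1,\dots,b_p$ come first; then $1\le\mu\le\lambda$. For each $c\in B=\mathrm{dcl}(A\cup b)$ fix a total $L(A)$-definable function $h_c$ in finitely many of the variables $y_i$ with $c=h_c(b)$: take an $L(A)$-formula for which $c$ is the unique solution over $b$, and let $h_c(y)$ be its unique solution over $y$ if there is exactly one, and $0$ otherwise. For $c\in A$ take $h_c$ constant. Put $g_c=(h_{F_1(c)},h_{F_2(c)})$, so that $g_c(b)=F(c)$.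 Let $\Sigma$ be the following set of formulas in $y=(y_i)_{i<\mu}$:

1. $\varphi^\sigma(y)$ for each $\varphi\in\mathrm{tp}_L(b/A)$;
2. $(y_1,\dots,y_p)\in W$;
3. $F(h_c^\sigma(y))=g_c^\sigma(y)$ for each $c\in B\setminus A$.

The parameters are those in $A'$ and the finitely many defining $W$, so there are at most $\lambda$.

**Step 2: a finite part of $\Sigma$ becomes an instance of (G).** We reduce to finitely many variables and find the open set on which (i)–(iv) hold. A finite part of $\Sigma$ involves only variables $y_1,\dots,y_d$ (after reindexing, with $d\ge1$, $d\ge p$, and the first $p$ as given), one formula $\varphi$ of type 1 (take conjunctions), and distinct $c_1,\dots,c_k\in B\setminus A$ in type 3. If $k=0$, add one element of $B\setminus A$, enlarging $d$ if necessary, so that $k\ge1$. We also choose $d$ large enough that $\varphi$, $h_{c_i}$ and $g_{c_i}$ depend only on $(y_1,\dots,y_d)$. Let $\bar b=(b_1,\dots,b_d)$, which is independent over $A$. Each of the following sets is $A$-definable and does not contain $\bar b$.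

* $\{y:\neg\varphi(y)\}$, since $\varphi\in\mathrm{tp}_L(b/A)$.
* $O_i=\{y:h_{c_i}\text{ is constant near }y\}$. This set is open. On each definably connected component $S$ of $O_i$ the function $h_{c_i}$ is constant, because $\{y\in S:h_{c_i}(y)=h_{c_i}(y_0)\}$ is definable, nonempty, open and closed in $S$ for $y_0\in S$. As there are finitely many components, $h_{c_i}(O_i)$ is a finite $A$-definable set, so it is contained in $\mathrm{dcl}(A)=A$. But $h_{c_i}(\bar b)=c_i\notin A$.
* $\{h_{c_i}=h_{c_j}\}$ for $i\ne j$, since at $\bar b$ the values are $c_i\ne c_j$.
* $O'_i=\{y:g_{c_i}\text{ is constant near }y\}$. As before $g_{c_i}(O'_i)$ is finite and $A$-definable, so both coordinates of its elements lie in $A$. If $\bar b\in O_i'$, then $F(c_i)=g_{c_i}(\bar b)\in A^2$, so $c_i=J(F(c_i))\in A$, a contradiction. This is where we use that $A$ is closed under $J$.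
* $\{g_{c_i}=g_{c_j}\}$ for $i\ne j$, since at $\bar b$ the values are $F(c_i)\ne F(c_j)$ by injectivity of $F$.

The complement of the union of these sets is $A$-definable and contains $\bar b$. By $(\star)$, $\bar b$ lies in its interior $U$. So $U$ is nonempty, open and $A$-definable, $U\subseteq\varphi(\mathbb M^d)$, and $h_{c_1},\dots,h_{c_k}$, $g_{c_1},\dots,g_{c_k}$ satisfy (i)–(iv) on $U$: at no point of $U$ is some $h_{c_i}$ or $g_{c_i}$ locally constant, and no two of the $h$'s, or of the $g$'s, agree at a point of $U$. All this is expressed by $L$-formulas over $A$, and $\sigma$ is $L$-elementary. So it also holds for $U^\sigma,\varphi^\sigma,h^\sigma_{c_i},g^\sigma_{c_i}$.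

**Step 3: $\Sigma$ is finitely satisfiable.** We intersect with the target $W$ and apply (G). Let
$$V=U^\sigma\cap(W\times\mathbb M^{d-p}),$$
an open $L(\mathbb M)$-definable set. It is nonempty. For $p=0$ we have $V=U^\sigma\neq\emptyset$, since $U\ne\emptyset$ and $\sigma$ is elementary. For $p\ge1$ take $w\in W$. The formula $\exists y_{p+1}\dots y_d\,(y\in U)$ belongs to $\mathrm{tp}_L(b_1,\dots,b_p/A)$, as $\bar b\in U$; so $w$ satisfies its $\sigma$-image, and some point of $U^\sigma$ begins with $w$. Properties (i)–(iv) pass to open subsets, so (G) applies to $V$ with the functions $h^\sigma_{c_i}|_V$, $g^\sigma_{c_i}|_V$. It yields $y\in V$ with $F(h^\sigma_{c_i}(y))=g^\sigma_{c_i}(y)$ for all $i$. This $y$ also satisfies $\varphi^\sigma$ and condition 2, hence the finite part of $\Sigma$.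

**Step 4: reading off $\sigma'$.** By saturation let $b'=(b'_i)_{i<\mu}$ realize $\Sigma$. By 1, extending $\sigma$ by $b_i\mapsto b_i'$ is partial $L$-elementary. So it extends to an $L$-elementary bijection $\sigma':B=\mathrm{dcl}(A\cup b)\to B':=\mathrm{dcl}(A'\cup b')$ with $\sigma'(c)=h_c^\sigma(b')$. For $c\in B\setminus A$, condition 3 gives
$$F(\sigma'(c))=F(h^\sigma_c(b'))=g^\sigma_c(b')=\bigl(\sigma'(F_1(c)),\sigma'(F_2(c))\bigr).$$
For $c\in A$ the equality $F(\sigma'(c))=\sigma'(F(c))$ holds because $\sigma\in\mathcal I$. So $\sigma'$ commutes with $F_1,F_2$, and $B'$ is closed under $F_1,F_2$. It is closed under $J$: if $e\in B'^2$, write $e=\sigma'(e_0)$ with $e_0\in B^2$ and put $c=J(e_0)\in B$. Then $F(\sigma'(c))=\sigma'(F(c))=e$, so $J(e)=\sigma'(c)\in B'$. As $B'$ is small, $\sigma'\in\mathcal I$, and $\sigma'(b_1,\dots,b_p)=(b'_1,\dots,b'_p)\in W$ by 2. $\square$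

**Lemma 3.** Every $\sigma\in\mathcal I$ is $L_F$-elementary.

*Proof.* We show by induction on the $L_F$-formula $\psi$ that $\mathbb M\models\psi(a)\Leftrightarrow\mathbb M\models\psi(\sigma(a))$ for all $\sigma:A\to A'$ in $\mathcal I$ and all tuples $a$ from $A$.

*Atomic formulas.* $A$ is closed under $F_1,F_2$ and all $L$-terms, and $\sigma$ commutes with them, so $\sigma$ commutes with all $L_F$-terms. An atomic formula is a relation of $L$ (or equality) between values of terms, which lie in $A$. Since $\sigma$ is $L$-elementary, it is preserved. Boolean combinations are clear.

*Quantifier.* Suppose $\mathbb M\models\psi(a,c)$. By Lemma 2 with $p=0$ and $B=\langle A\cup\{c\}\rangle$, some $\sigma'\in\mathcal I$ extends $\sigma$ with $c$ in its domain. By induction applied to $\sigma'$, $\mathbb M\models\psi(\sigma(a),\sigma'(c))$, so $\mathbb M\models\exists z\,\psi(\sigma(a),z)$. The converse follows by applying this to $\sigma^{-1}\in\mathcal I$. $\square$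

## 7. Closures are $L$-definable

**Lemma 4.** Let $X\subseteq\mathbb M^m$ be $L_F(A)$-definable, with $A$ small and $F$-closed. If $b,b'\in\mathbb M^m$ have the same $L$-type over $A$ and $b\in\mathrm{cl}(X)$, then $b'\in\mathrm{cl}(X)$.

*Proof.* Suppose not. Then some open box $U'=\prod_i(u_i',v_i')$ contains $b'$ and satisfies $U'\cap X=\emptyset$.

**Step 1: a corresponding box around $b$.** We copy $U'$ to a place where $X$ is present. Since $b$ and $b'$ have the same $L$-type over $A$, saturation gives $(u,v)$ with $\mathrm{tp}_L(b,u,v/A)=\mathrm{tp}_L(b',u',v'/A)$. Then $b\in U:=\prod_i(u_i,v_i)$. As $b\in\mathrm{cl}(X)$, there is $x\in X\cap U$. Let $x_I$ be a subtuple of $x$ that is a $\mathrm{dcl}$-basis of $x$ over $A$.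

If $I=\emptyset$, then $x\in\mathrm{dcl}(A)^m=A^m$. The statement "$x\in U$" is then an $L(A)$-condition on $(u,v)$, so it also holds of $(u',v')$: $x\in U'$. This contradicts $U'\cap X=\emptyset$. So let $I\ne\emptyset$. Write $x=\eta(x_I)$ with $\eta:\mathbb M^{|I|}\to\mathbb M^m$ total and $L(A)$-definable, and let $q=\mathrm{tp}_L(x_I/A)$.

**Step 2: a realization of $q$ that $\eta$ sends into $U'$.** This uses only $L$-types. For $\theta\in q$, the $L(A)$-condition $\exists y\,(\theta(y)\wedge\eta(y)\in U)$ holds of $(u,v)$, witnessed by $x_I$. Hence $\exists y\,(\theta(y)\wedge\eta(y)\in U')$ holds. Since $q$ is closed under conjunction, saturation gives a realization $y'$ of $q$ with $\eta(y')\in U'$.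

**Step 3: an open box of realizations.** We fatten $y'$ to a target for Lemma 2. Let $\theta\in q$. As $x_I$ is independent over $A$ and lies in $\theta(\mathbb M)$, $(\star)$ gives $x_I\in\mathrm{int}\,\theta(\mathbb M)$; so the formula "$y\in\mathrm{int}\,\theta(\mathbb M)$" is in $q$. By (O3) applied to the coordinates of $\eta$, and (O7), "$\eta$ is continuous at $y$" is in $q$. Hence $y'\in\mathrm{int}\,\theta(\mathbb M)$ for each $\theta\in q$, and $\eta$ is continuous at $y'$. The conditions "$\varepsilon>0$, and the open box of radius $\varepsilon$ around $y'$ is contained in $\theta(\mathbb M)$", for $\theta\in q$, are finitely satisfiable: for finitely many $\theta$ take the smallest of the radii. By saturation one $\varepsilon$ satisfies all of them. Shrinking $\varepsilon$ by continuity of $\eta$ at $y'$, we also get $\eta(W)\subseteq U'$, where $W$ is the open box of radius $\varepsilon$ around $y'$. All points of $W$ realize $q$.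

**Step 4: moving $x$ into $U'$.** We now use genericity. Apply Lemma 2 with $\sigma=\mathrm{id}_A$, $B=\langle A\cup x\rangle$, the independent tuple $x_I$ and this $W$. We get $\sigma'\in\mathcal I$ fixing $A$ pointwise with $\sigma'(x_I)\in W$. Then $\sigma'(x)=\eta(\sigma'(x_I))\in U'$. Since $X$ is $L_F(A)$-definable and $x\in X$, Lemma 3 gives $\sigma'(x)\in X$. This contradicts $U'\cap X=\emptyset$. $\square$

**Proposition 5.** In every model $(M,F)$ of $T_F$, the closure of every definable set $X\subseteq M^m$ is $L(M)$-definable.

*Proof.* Let $X=\psi(M,a)$ with $\psi$ an $L_F$-formula and $a$ a finite tuple from $M$. Let $\mathbb M\succeq(M,F)$ be $\lambda^+$-saturated, and let $A=\langle a\rangle$, computed in $\mathbb M$. Then $A$ is small, and $A\subseteq M$ because $M\preceq\mathbb M$ is closed under $\mathrm{dcl}_L,F_1,F_2,J$. Let $Y=\mathrm{cl}(\psi(\mathbb M,a))$, which is $L_F(A)$-definable.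

**Step 1: around each point of $Y$, an $L(A)$-definable subset of $Y$.** Lemma 4 is a statement about types, and we turn it into formulas. Let $b\in Y$ and $q=\mathrm{tp}_L(b/A)$. By Lemma 4 every realization of $q$ lies in $Y$, so $q(y)\cup\{y\notin Y\}$ has no realization. By saturation it is not finitely satisfiable, so some $\theta_b\in q$ satisfies $\theta_b(\mathbb M)\subseteq Y$.

**Step 2: finitely many suffice.** This gives a single formula. The set $\{y\in Y\}\cup\{\neg\theta_b(y):b\in Y\}$ has no realization, since $b\in\theta_b(\mathbb M)$, and it uses at most $\lambda$ parameters. By saturation, $Y$ is the union of finitely many sets $\theta_{b_i}(\mathbb M)$. Thus $Y=\theta(\mathbb M)$ for an $L(A)$-formula $\theta$ (a false formula if $Y=\emptyset$).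

**Step 3: descent to $M$.** The statement "$\theta$ defines the closure of the set defined by $\psi(\cdot,a)$" is an $L_F$-sentence with parameters in $A\subseteq M$, true in $\mathbb M\succeq M$. So $\theta$ defines $\mathrm{cl}(X)$ in $M$. $\square$

**Proof of Theorem A.** Take $F$ from Lemma 1 and apply Proposition 5 with $M=K$. If $O\subseteq K^m$ is open and definable in $\mathbb K$, its complement is closed and definable, hence equal to its closure and $L(K)$-definable; so $O$ is $L(K)$-definable. Conversely, what is definable in $\mathcal K$ is definable in $\mathbb K$. $\square$

## 8. The counterexample $F:K\to K^2$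

We prove the Corollary. Let $\mathbb K=(\mathcal K,F)$ be as in Theorem A.

**Step 1: $\mathbb K$ is definably complete.** This makes $\mathbb K$ a DC structure. Let $X\subseteq K$ be definable and nonempty. Then $\mathrm{cl}(X)$ is $L(K)$-definable, so it is a finite union of points and intervals. Hence $\sup X=\sup\mathrm{cl}(X)$ and $\inf X=\inf\mathrm{cl}(X)$ exist in $K\cup\{\pm\infty\}$. (For $X=\emptyset$ this is the usual convention.)

**Step 2: definable discrete sets are finite.** This is the main part of restrainedness. Let $D\subseteq K^p$ be definable and discrete. If $d\in D$ and $U$ is open with $U\cap D=\{d\}$, then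
$$U\cap\mathrm{cl}(D)\subseteq\mathrm{cl}(U\cap D)=\{d\}.$$
The inclusion holds because, for $z\in U\cap\mathrm{cl}(D)$ and $N$ a neighborhood of $z$, the neighborhood $N\cap U$ of $z$ meets $D$. So $D$ is open in $\mathrm{cl}(D)$, and $\mathrm{cl}(D)\setminus D$ is closed and definable. By Theorem A both $\mathrm{cl}(D)$ and $\mathrm{cl}(D)\setminus D$ are $L(K)$-definable, hence so is their difference $D$. A discrete set definable in an o-minimal structure is finite, as we saw in Section 1.

**Step 3: $\mathbb K$ is restrained.** This verifies the hypothesis of the conjecture. For $D$ definable and discrete and $g:K^p\to K$ definable, $g(D)$ is finite by Step 2, hence nowhere dense.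

**Step 4: the inequality fails.** It remains to exhibit the sets and maps. Put $X(r,s)=[-r,r]$. This definable family of closed bounded sets has the required monotonicity and union $K$, so $C=K$ is $\mathcal D_\Sigma$, with $\dim C=1$. The definable map $F:K\to K^2$ is a bijection, so $\dim F(C)=2>1=\dim C$. For $n\ge1$,
$$(x_1,\dots,x_n)\mapsto(x_1,\dots,x_{n-1},F_1(x_n),F_2(x_n))$$
is a definable bijection $K^n\to K^{n+1}$. $\square$

Taking $\mathcal K$ to be the real ordered field gives a restrained DC expansion of the real field with a definable bijection $\mathbb R\to\mathbb R^2$. In this expansion every definable open set is semialgebraic and every definable discrete set is finite. So the conjecture and its "in particular" clause are false.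

## 9. Maps from $\mathcal D_\Sigma$ sets onto $K^n$ in the constructed structure

How badly does the inequality fail in this $\mathbb K$? The following supplement, which is not needed for the disproof, says that it fails completely, except for finite sets.

**Theorem B.** Let $C\neq\emptyset$ be $\mathcal D_\Sigma$ in the structure $\mathbb K$ of Theorem A obtained from Lemma 1. Then exactly one of the following holds.

* $C$ is finite. Then $\dim C=0$ and $\dim f(C)=0$ for all definable $f:C\to K^n$.
* $\dim C\ge1$, and for every $n\ge1$ there are a definable injection $K^n\to C$ and a definable surjection $C\to K^n$.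

*Proof.* The two cases exclude each other, since a finite set contains no interval in any projection and so has dimension $0$. Put $\varphi_1=\mathrm{id}$ and $\varphi_{n+1}(x)=(F_1(x),\varphi_n(F_2(x)))$. By induction each $\varphi_n:K\to K^n$ is a definable bijection. Let $C=\bigcup X(r,s)\subseteq K^m$ as in the definition of $\mathcal D_\Sigma$. Each $X(r,s)$ is closed and definable, hence $L(K)$-definable by Theorem A.

**Case 1: some $X(r,s)$ is infinite.** We find an interval inside $C$ and blow it up with $\varphi_n$. By (O1), $X(r,s)$ contains a cell of dimension $\ge1$. A coordinate projection maps this cell homeomorphically and $L(K)$-definably onto an open cell, which contains a box. Fixing all but one coordinate in the box, we get a definable injection of a bounded open interval into $C$. Bounded open intervals are definably in bijection with $K$, and $K$ is definably in bijection with $K^n$ via $\varphi_n$. This gives a definable injection $j:K^n\to C$ for every $n\ge1$. The map equal to $j^{-1}$ on $j(K^n)$ and to $0$ elsewhere is a definable surjection $C\to K^n$. Moreover $\dim C\ge1$, because by (O5) the infinite $L(K)$-definable set $X(r,s)\subseteq C$ has a coordinate projection to $K$ with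 interior.

**Case 2: all $X(r,s)$ are finite.** We show that $C$ itself is finite. Let $Z_t=X(t,1/t)$ for $t>0$. If $t\le t'$, then $1/t\ge1/t'$, so $Z_t\subseteq Z_{t'}$. With $t=\max(r,1/s)$ we have $r\le t$ and $s\ge1/t$, so $X(r,s)\subseteq Z_t$. Hence $C=\bigcup_tZ_t$ is the union of a chain.

Suppose the sizes $|Z_t|$ are unbounded. Let $\mathbb M$ be a $\lambda^+$-saturated elementary extension of $\mathbb K$. The conditions "$t>0$ and $|Z_t|\ge n$" ($n\in\mathbb N$) are finitely satisfiable, so in $\mathbb M$ some $Z_t$ is infinite. However, the statement "every $Z_t$ is closed, and each of its coordinate projections to the line has empty interior" is first-order and true in $\mathbb K$, hence true in $\mathbb M$. By Proposition 5 applied to $\mathbb M$, which is a model of $T_F$, the closed set $Z_t$ is $L(\mathbb M)$-definable. All its coordinate projections to the line have empty interior, so by (O5) it is finite. This contradiction shows that $|Z_t|\le N$ for some $N\in\mathbb N$ and all $t$.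

If $C$ had $N+1$ points, they would all lie in one $Z_t$, because the $Z_t$ form a chain. So $|C|\le N$. Then $\dim C=0$, and for every definable $f:C\to K^n$ the set $f(C)$ is finite and nonempty, so $\dim f(C)=0$. $\square$

Proposition C covers finite unions of discrete sets in every restrained structure, and Theorem B covers all $\mathcal D_\Sigma$ sets in the particular structure built here. These arguments do not settle whether the inequality holds for all $\mathcal D_\Sigma$ sets with $\dim C=0$ in arbitrary restrained structures.
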